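\title{Left-orderable involutory quandles and the determinant of a link}

\begin{abstract}
We prove that every finitely generated left-orderable involutory quandle with more than one element has a non-constant homomorphism to the quandle of point reflections $x*y=2y-x$ of the real line. For the involutory quandle $IQ(L)$ of a link $L$, such a homomorphism forces $\det(L)=0$. It follows that $IQ(L)$ is not left-orderable when $L$ is a quasi-alternating link other than the unknot, which proves a conjecture posed by Abchir and Sabak, and more generally when $L$ is any link other than the unknot with $\det(L)\neq 0$. Among links of determinant zero both behaviors occur. The homomorphism is built from translation numbers of products of two reflections.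
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Quandles, links and orders}

A \emph{quandle} is a set $Q$ with a binary operation $*$ such that
\begin{enumerate}
\item[(i)] $x*x=x$ for all $x\in Q$;
\item[(ii)] for every $y\in Q$ the map $R_y\colon x\mapsto x*y$ is a bijection of $Q$;
\item[(iii)] $(x*y)*z=(x*z)*(y*z)$ for all $x,y,z\in Q$.
\end{enumerate}
Thus $R_y$ is an automorphism of $(Q,*)$ that fixes $y$. The quandle is \emph{involutory} if $(x*y)*y=x$ for all $x,y$, that is, if $R_y^2=1$ for all $y$; we then call $R_y$ the \emph{reflection in $y$}. The name comes from the basic example. For an abelian group $A$, let $\mathrm{Core}(A)$ be the set $A$ with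
\[
x*y=2y-x .
\]
Here $R_y$ is an involution fixing $y$, and both sides of (iii) equal $2z-2y+x$, so $\mathrm{Core}(A)$ is an involutory quandle. In $\mathrm{Core}(\mathbb R)$ the map $R_y$ is the reflection of the line in the point $y$. In an involutory quandle $R_y^{-1}=R_y$, so every subset closed under $*$ is a subquandle, and elements $a_1,\dots,a_n$ generate $Q$ exactly when $Q$ is the only subset closed under $*$ that contains them.

Let $L\subset S^3$ be a link with a diagram $D$. The \emph{arcs} of $D$ are the pieces into which $D$ falls when it is cut at every undercrossing; at each crossing one sees an over-arc $y$ and two under-arcs $x,z$. The \emph{involutory quandle} $IQ(L)$ is the involutory quandle generated by the arcs of $D$ with one relation $x*y=z$ at each crossing. Since $x*y=z$ is equivalent to $z*y=x$, no orientation is needed. Equivalently, $IQ(L)$ is the quotient of the fundamental quandle of $L$ by the relations $(x*y)*y=x$; it is a link invariant. We use the presentation through its universal property: for every involutory quandle $P$, homomorphisms $IQ(L)\to P$ correspond to \emph{colorings} of $D$ by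 $P$, that is, to assignments of elements of $P$ to the arcs that satisfy $x*y=z$ at every crossing.

A quandle $Q$ is \emph{left-orderable} if there is a strict total order $<$ on $Q$, called a \emph{left-order}, such that
\[
y<z\ \Longrightarrow\ x*y<x*z\qquad\text{for all }x,y,z\in Q .
\]
In words: moving the mirror up moves the image of every point up. The usual order is a left-order on $\mathrm{Core}(\mathbb R)$ and on $\mathrm{Core}(\mathbb Z)$. A one-element quandle is left-orderable. The trivial quandle, $x*y=x$, on two or more elements is not. A left-order restricts to a left-order on every subquandle, and the reverse of a left-order is a left-order.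

The \emph{determinant} $\det(L)$ is the nonnegative integer $|\Delta_L(-1)|$, where $\Delta_L$ is the Alexander polynomial; the unknot has determinant $1$. Section~\ref{sec:links} recalls the formula for $\det(L)$ that we use. At a crossing $c$ of a diagram $D$, the two \emph{smoothings} $D^c_0$ and $D^c_\infty$ are obtained by replacing the crossing with two disjoint strands in the two possible ways; let $L^c_0$ and $L^c_\infty$ be the links that they represent. The set $\mathcal Q$ of \emph{quasi-alternating} links is the smallest set of links such that
\begin{enumerate}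
\item[(1)] the unknot belongs to $\mathcal Q$;
\item[(2)] if $L$ has a diagram $D$ with a crossing $c$ such that $L^c_0,L^c_\infty\in\mathcal Q$ and $\det(L)=\det(L^c_0)+\det(L^c_\infty)$, then $L\in\mathcal Q$.
\end{enumerate}
Non-split alternating links are quasi-alternating (Ozsv\'ath--Szab\'o). It is known that the involutory quandle of a non-trivial alternating link is not left-orderable, and that the same holds for every quasi-alternating $3$-braid closure other than the unknot. The following conjecture is posed in \cite{AS}.

\begin{quote}
\textbf{Conjecture.} If $L$ is a quasi-alternating link, then $IQ(L)$ is not left-orderable.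
\end{quote}

The unknot has to be excluded, because its involutory quandle has one element.

\subsection*{Results}

\begin{theorem}\label{thm:qa}
If $L$ is a quasi-alternating link other than the unknot, then $IQ(L)$ is not left-orderable.
\end{theorem}

The definition of $\mathcal Q$ controls the determinant and says little else about a diagram, so one may ask whether the determinant alone is responsible. It is.

\begin{theorem}\label{thm:det}
If $L$ is a link other than the unknot and $\det(L)\neq0$, then $IQ(L)$ is not left-orderable.
\end{theorem}

Both theorems come from a statement about quandles.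

\begin{theorem}\label{thm:real}
Let $Q$ be a finitely generated involutory quandle with more than one element. If $Q$ is left-orderable, then there is a non-constant quandle homomorphism $Q\to\mathrm{Core}(\mathbb R)$.
\end{theorem}

\begin{corollary}\label{cor:integer}
If $Q$ is a left-orderable involutory quandle, then every finitely generated subquandle of $Q$ with more than one element has a non-constant homomorphism to $\mathrm{Core}(\mathbb Z)$.
\end{corollary}

When the determinant vanishes, it decides nothing.

\begin{theorem}\label{thm:zero}
\begin{enumerate}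
\item[(a)] For every $n\ge2$, the involutory quandle of the $n$-component unlink is left-orderable. So the hypothesis $\det(L)\neq0$ in Theorem~\ref{thm:det} cannot be dropped.
\item[(b)] If $L'$ is not the unknot and $\det(L')\neq0$, then every split union $L'\sqcup L''$ has determinant $0$, but $IQ(L'\sqcup L'')$ is not left-orderable. So $\det(L)=0$ is not sufficient for left-orderability.
\end{enumerate}
\end{theorem}

\subsection*{The idea}

A coloring of a diagram by $\mathrm{Core}(\mathbb R)$ is a solution of a linear system: at every crossing the over-arc carries the average of the two under-arcs. This system has a non-constant solution exactly when $\det(L)=0$ (Lemma~\ref{lem:field}). A left-order on $IQ(L)$ gives a qualitative version of such a solution: the arcs are points of an ordered set, and at every crossing the over-arc lies between the two under-arcs (Lemma~\ref{lem:between}). Theorem~\ref{thm:real} says that the qualitative solution can be made quantitative.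

To prove it we treat $Q$ as a line. Reflections reverse the order (Section~\ref{sec:reflections}), so a product $R_yR_x$ of two reflections preserves it and plays the part of the translation by $2(y-x)$ (Section~\ref{sec:translations}). Finite generation provides one translation $T$ whose powers dominate all the others, and comparing powers of $R_yR_x$ with powers of $T$ assigns to each pair $x,y$ a real number $\tau(x,y)$, a signed length (Section~\ref{sec:tau}). If there are arbitrarily short positive lengths, then $\tau(b,\cdot)$ is a homomorphism for a suitable $b$; if not, collapsing the pairs of length zero turns $Q$ into $\mathbb Z$ (Section~\ref{sec:hom}). Sections~\ref{sec:links} and~\ref{sec:zero} contain the applications to links. The proof of Theorem~\ref{thm:qa} is elementary and does not use the known results quoted above; only the case $\det(L)=1$ of Theorem~\ref{thm:det} needs deeper three-dimensional topology.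

\section{Reflections of an ordered quandle}\label{sec:reflections}

In Sections~\ref{sec:reflections} and~\ref{sec:translations}, $Q$ is an involutory quandle with a left-order $<$. Maps are composed from right to left. By (iii), $((u*y)*x)*y=((u*y)*y)*(x*y)=u*(x*y)$, that is,
\begin{equation}\label{eq:conj}
R_{x*y}=R_yR_xR_y .
\end{equation}

\begin{lemma}[Betweenness]\label{lem:between}
If $x<y$, then $x<y<x*y$. If $x>y$, then $x>y>x*y$.
\end{lemma}

\begin{proof}
Let $x<y$ and $z=x*y$, so that $x=z*y$. The left-order gives $z=x*y>x*x=x$. If $z<y$, then $x=z*y>z*z=z$, which contradicts $z>x$. If $z=y$, then $x=y*y=y$, which contradicts $x<y$. Hence $z>y$. The second statement is the first one for the reverse order.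
\end{proof}

This lemma already explains why one expects the conjecture for alternating links.

\begin{example}[A maximum principle]\label{ex:alt}
Let $D$ be a connected alternating diagram of $L$ with at least one crossing, and suppose that $IQ(L)$ is left-ordered. Every arc of $D$ is the over-arc of exactly one crossing. Let $S$ be the set of arcs whose class in $IQ(L)$ is the largest among the classes of arcs, and let $s=|S|$. If $y\in S$ is the over-arc of a crossing with under-arcs $x,z$, then $x<y$ would give $z>y$ by Lemma~\ref{lem:between}; so $x=y$ in $IQ(L)$, and then $z=y*y=y$. Thus the $s$ crossings whose over-arc lies in $S$ absorb $2s$ ends of arcs of $S$, which are all the ends there are. Every crossing that involves an arc of $S$ therefore has its three arcs in $S$, and since $D$ is connected, $S$ contains every arc. So $IQ(L)$ has one element. The argument depends on every arc being an over-arc, which the definition of a quasi-alternating link does not provide.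
\end{example}

A left-order controls $x*y$ as a function of $y$. The next lemma controls it as a function of $x$. To compare $x*w$ with $x'*w$ we must place them in the second slot, and by \eqref{eq:conj} we have $u*(x*w)=((u*w)*x)*w$. We choose $u$ so that $(u*w)*x=w$; then everything happens around the point $w$, where betweenness applies.

\begin{lemma}[Reflections reverse the order]\label{lem:reverse}
If $x<x'$, then $x*w>x'*w$ for every $w\in Q$.
\end{lemma}

\begin{proof}
The elements $x*w$ and $x'*w$ are distinct by (ii). Suppose $x*w<x'*w$. Put $v=w*x$ and $u=v*w$, so that $v*x=w$. By (iii),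
\[
u*(x*w)=(v*w)*(x*w)=(v*x)*w=w*w=w,\qquad u*(x'*w)=(v*x')*w .
\]
The left-order gives $u*(x*w)<u*(x'*w)$, that is, $w<(v*x')*w$. On the other hand, $x<x'$ gives $v*x'>v*x=w$, so $(v*x')*w<w$ by Lemma~\ref{lem:between}. This is a contradiction.
\end{proof}

\begin{remark}
Both lemmas need the involutory law. On $\mathbb R$ the operation $x*y=(x+y)/2$ defines a quandle for which the usual order is a left-order, but $x*y$ lies between $x$ and $y$ and every $R_w$ is increasing.
\end{remark}

\subsection*{Progressions}

For $x,y\in Q$ define $p_k=p_k(x,y)$ for $k\in\mathbb Z$ by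
\begin{equation}\label{eq:prog}
p_0=x,\qquad p_1=y,\qquad p_{k+1}=p_{k-1}*p_k\quad(k\in\mathbb Z).
\end{equation}
The recursion is equivalent to $p_{k-1}=p_{k+1}*p_k$, so any two consecutive terms determine the whole sequence. We call $(p_k)$ the \emph{progression} through $x$ and $y$; in $\mathrm{Core}(A)$ it is the arithmetic progression $p_k=x+k(y-x)$.

\begin{lemma}\label{lem:prog}
Let $p_k=p_k(x,y)$. Then $p_j*p_k=p_{2k-j}$ for all $j,k\in\mathbb Z$. If $x<y$, then $p_k<p_{k+1}$ for all $k\in\mathbb Z$.
\end{lemma}

\begin{proof}
Fix $k$. The sequences $i\mapsto R_{p_k}(p_{k+i})$ and $i\mapsto p_{k-i}$ both satisfy the recursion in \eqref{eq:prog}: the first because $R_{p_k}$ is an automorphism, the second because the recursion can be read backward. They agree at $i=0$ and $i=1$, so they are equal. This is the first claim, and it does not use the order. For the second, Lemma~\ref{lem:between} shows that $p_{k-1}<p_k$ implies $p_k<p_{k-1}*p_k=p_{k+1}$, and that $p_{k+1}>p_k$ implies $p_k>p_{k+1}*p_k=p_{k-1}$. Induct in both directions from $p_0<p_1$.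
\end{proof}

\begin{example}[The trefoil]\label{ex:trefoil}
The standard diagram of the trefoil has arcs $a,b,c$ and relations $a*b=c$, $b*c=a$, $c*a=b$. The coloring $(a,b,c)=(0,1,2)$ by $\mathrm{Core}(\mathbb Z/3)$ shows that $a\ne b$. The progression through $a$ and $b$ begins $a,b,c,a$, so it is not strictly monotone, and no left-order exists.
\end{example}

\begin{example}[Two generators]\label{ex:two}
Suppose $Q$ is generated by $x<y$. By Lemma~\ref{lem:prog} the set $\{p_k\}$ is closed under $*$ and contains $x$ and $y$, so it is $Q$; the $p_k$ are distinct, and $p_k\mapsto k$ is an isomorphism $Q\to\mathrm{Core}(\mathbb Z)$. This is Theorem~\ref{thm:real} for two generators: the progression is a ruler laid along $Q$, and the homomorphism reads off the mark.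
\end{example}

With more generators a progression is still a ruler, but it can fail in two ways.

\begin{example}[Two models]\label{ex:models}
If $A$ is an abelian group with a translation-invariant total order, that order is a left-order on $\mathrm{Core}(A)$. Let $A$ be free abelian with basis $e_1,e_2$. Then $\mathrm{Core}(A)$ is generated by $0,e_1,e_2,e_1+e_2$: the subquandle they generate is invariant under $R_{e_i}R_0\colon u\mapsto u+2e_i$ and its inverse, and the four elements represent the cosets of $2A$.
\begin{enumerate}
\item[(D)] \emph{Dense model:} $A=\mathbb Z+\mathbb Z\sqrt2\subset\mathbb R$ with the usual order. No progression exhausts $A$, and points fall between the marks. But the rulers can be chosen arbitrarily fine, since $(\sqrt2-1)^k\in A$, and in the limit they determine the inclusion $A\to\mathbb R$.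
\item[(L)] \emph{Lexicographic model:} $A=\mathbb Z^2$, ordered by the first coordinate, with ties broken by the second. The progression through $(0,0)$ and $(0,1)$ stays below $(1,0)$: its step is infinitesimal. The first coordinate is a monotone homomorphism to $\mathrm{Core}(\mathbb Z)$ that ignores such steps.
\end{enumerate}
\end{example}

The proof of Theorem~\ref{thm:real} shows that one of these two pictures always applies. In a general $Q$ there is no subtraction, so the first task is to find a substitute for the difference $y-x$.

\section{Translations}\label{sec:translations}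

Let $G$ be the group of order-preserving bijections of $Q$, with the pointwise partial order: $f\le g$ if $f(u)\le g(u)$ for all $u\in Q$. We use four properties.
\begin{enumerate}
\item[(P1)] If $f\le g$ and $h\in G$, then $fh\le gh$, and $hf\le hg$ because $h$ preserves the order.
\item[(P2)] If $f\le g$ and $f'\le g'$, then $ff'\le fg'\le gg'$. In particular $f^k\le g^k$ for $k\ge1$.
\item[(P3)] If $f\le g$, then $g^{-1}=g^{-1}ff^{-1}\le g^{-1}gf^{-1}=f^{-1}$.
\item[(P4)] If $r$ is an order-reversing bijection of $Q$ and $f\le g$, then $rfr^{-1}\ge rgr^{-1}$: apply $r$ to $f(r^{-1}u)\le g(r^{-1}u)$.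
\end{enumerate}
For $x,y\in Q$ put
\[
t(x,y)=R_yR_x .
\]
By Lemma~\ref{lem:reverse}, $t(x,y)\in G$; we call these elements \emph{translations}. In $\mathrm{Core}(A)$ we have $t(x,y)(u)=u+2(y-x)$, which makes each item of the next lemma easy to remember.

\begin{lemma}\label{lem:T}
For all $b,w,x,x',y,y',z\in Q$ the following hold.
\begin{enumerate}
\item[(T1)] $t(y,z)\,t(x,y)=t(x,z)$, $t(x,x)=1$ and $t(x,y)^{-1}=t(y,x)$.
\item[(T2)] $y\le y'$ if and only if $t(x,y)\le t(x,y')$. If $x'\le x$ and $y\le y'$, then $t(x,y)\le t(x',y')$. If $x<y$, then $t(x,y)(u)>u$ for all $u\in Q$.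
\item[(T3)] $t(x*w,y*w)=R_w\,t(x,y)\,R_w$.
\item[(T4)] $t(x,y)=t(y,x*y)$.
\item[(T5)] $t(b,x*y)=t(b,y)\,t(b,x)^{-1}\,t(b,y)$.
\item[(T6)] If $p_k=p_k(x,y)$, then $t(p_j,p_k)=t(x,y)^{k-j}$ for all $j,k\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) follows from $R_y^2=1$.

(T2) Since $t(x,y)(u)=(u*x)*y$, the left-order shows that $y<y'$ implies $t(x,y)(u)<t(x,y')(u)$ for every $u$. As $<$ is total, this gives the equivalence, and comparing $t(x,y)$ with $t(x,x)=1$ gives the last claim. If $x'\le x$, then $t(y,x')\le t(y,x)$, so $t(x,y)\le t(x',y)$ by (P3) and (T1); if also $y\le y'$, then $t(x',y)\le t(x',y')$.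

(T3) By \eqref{eq:conj}, $R_{y*w}R_{x*w}=(R_wR_yR_w)(R_wR_xR_w)=R_wR_yR_xR_w$.

(T4) By \eqref{eq:conj}, $R_{x*y}R_y=R_yR_xR_yR_y=R_yR_x$.

(T5) By \eqref{eq:conj}, $R_{x*y}R_b=R_yR_xR_yR_b=(R_yR_b)(R_bR_x)(R_yR_b)$.

(T6) By (T4), $t(p_{k-1},p_k)=t(p_k,p_{k+1})$ for all $k$, so every consecutive pair gives $t(x,y)$. Now (T1) gives the formula for $j\le k$ by composition and for $j>k$ by inversion.
\end{proof}

Items (T2) and (T5) are the heart of the method. For a fixed base point $b$, the map $x\mapsto t(b,x)$ embeds the ordered set $Q$ in the partially ordered group $G$, its image is totally ordered, and it carries $*$ to the operation $(g,h)\mapsto hg^{-1}h$, the non-commutative form of $2h-g$. It remains to pass from $G$ to $\mathbb R$.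

\section{Translation numbers}\label{sec:tau}

From now until the end of the proof of Theorem~\ref{thm:real}, $Q$ is as in that theorem, with a fixed left-order and distinct generators $a_1<\dots<a_n$. Here $n\ge2$, because a single element is closed under $*$.

\subsection*{A unit of length}

Model (L) shows that a unit must be chosen with care: an infinitesimal step cannot measure the others. We take the longest step among the generators. Put
\[
o=a_1,\qquad T=t(a_1,a_n).
\]
By (T2), $T(u)>u$ for all $u$, so $T^j(u)>T^m(u)$ whenever $j>m$, and therefore
\begin{equation}\label{eq:powers}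
T^j\le T^m\iff j\le m .
\end{equation}
Let $G_T$ be the set of $f\in G$ such that $T^{-N}\le f\le T^N$ for some $N\ge0$. By (P2) and (P3) it is a subgroup of $G$.

\begin{lemma}\label{lem:unit}
Every translation $t(x,y)$ lies in $G_T$.
\end{lemma}

\begin{proof}
The set of $x$ with $t(o,x)\in G_T$ contains each $a_i$, since $1\le t(o,a_i)\le T$ by (T2), and it is closed under $*$ by (T5). Hence it is $Q$. Finally $t(x,y)=t(o,y)\,t(o,x)^{-1}$ by (T1).
\end{proof}

This is the first of two uses of finite generation. Without it a unit need not exist: in $\mathrm{Core}(\mathbb Z[s])$, where a polynomial is positive when its leading coefficient is, the powers of a translation by a polynomial of degree $d$ stay below the translation by $2s^{d+1}$.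

\subsection*{Upper and lower rates}

Let $f\in G_T$, say $T^{-N}\le f\le T^N$. For $k\ge1$ put
\[
M_k(f)=\min\{m\in\mathbb Z: f^k\le T^m\},\qquad m_k(f)=\max\{m\in\mathbb Z: T^m\le f^k\}.
\]
Since $T^{-Nk}\le f^k\le T^{Nk}$, both numbers exist by \eqref{eq:powers}, and $-Nk\le m_k(f)\le M_k(f)\le Nk$. By (P3), $m_k(f)=-M_k(f^{-1})$. By (P2), $M_{k+l}(f)\le M_k(f)+M_l(f)$. Fekete's lemma states that if a real sequence satisfies $c_{k+l}\le c_k+c_l$ and $c_k/k$ is bounded below, then $c_k/k$ converges. So we may define
\[
\tau^+(f)=\lim_{k\to\infty}\frac{M_k(f)}k,\qquad \tau^-(f)=\lim_{k\to\infty}\frac{m_k(f)}k=-\tau^+(f^{-1}).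
\]
If $f\le g$, then $M_k(f)\le M_k(g)$ by (P2), and $M_k(f^a)=M_{ak}(f)$ for $a\ge1$. Hence
\begin{equation}\label{eq:mono}
f\le g\Rightarrow\tau^+(f)\le\tau^+(g),\qquad \tau^+(f^a)=a\,\tau^+(f)\quad(a\ge1).
\end{equation}
Because $\le$ is only a partial order on $G$, the power $f^k$ may be incomparable with many powers of $T$, and nothing so far forces $\tau^+(f)=\tau^-(f)$. For translations the gap closes, since the powers of a translation are again translations and translations with a common base point are totally ordered.

\begin{lemma}\label{lem:gap}
If $f=t(x,y)$, then $M_k(f)-m_k(f)$ is bounded independently of $k$. Hence $\tau^+(f)=\tau^-(f)$.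
\end{lemma}

\begin{proof}
Let $p_k=p_k(x,y)$ and $q_j=p_j(o,a_n)$. By (T6), $f^k=t(x,p_k)$ and $T^j=t(o,q_j)$. Choose $c$ with $T^{-c}\le t(x,o)\le T^c$. Fix $k\ge1$. By Lemma~\ref{lem:unit} there is $N\ge1$ with $t(o,q_{-N})\le t(o,p_k)\le t(o,q_N)$, so $q_{-N}\le p_k\le q_N$ by (T2). The sequence $(q_j)$ is increasing by Lemma~\ref{lem:prog}, so $q_j\le p_k\le q_{j+1}$ for some $j$, and $T^j\le t(o,p_k)\le T^{j+1}$ by (T2). Since $f^k=t(o,p_k)\,t(x,o)$ by (T1), we get $T^{j-c}\le f^k\le T^{j+1+c}$. Thus $M_k(f)-m_k(f)\le2c+1$.
\end{proof}

\begin{definition}
The \emph{translation number} of the pair $(x,y)$ is $\tau(x,y)=\tau^+(t(x,y))=\tau^-(t(x,y))$.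
\end{definition}

The proof of Lemma~\ref{lem:gap} shows what $\tau(x,y)$ measures: the average number of marks $q_j$ that the progression through $x$ and $y$ passes in one step.

\begin{lemma}\label{lem:tau}
For all $w,x,x',y,y'\in Q$ the following hold.
\begin{enumerate}
\item[(N1)] $\tau(y,x)=-\tau(x,y)$, $\tau(x,x)=0$ and $\tau(o,a_n)=1$.
\item[(N2)] If $t(x,y)^a\le t(x',y')^b$ with integers $a,b\ge1$, then $a\,\tau(x,y)\le b\,\tau(x',y')$. In particular, $x'\le x$ and $y\le y'$ imply $\tau(x,y)\le\tau(x',y')$; $x\le y$ implies $\tau(x,y)\ge0$; and $\tau(x,y)>0$ implies $x<y$.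
\item[(N3)] If $p_k=p_k(x,y)$, then $\tau(p_j,p_k)=(k-j)\,\tau(x,y)$.
\item[(N4)] $\tau(x*w,y*w)=-\tau(x,y)$.
\item[(N5)] If $\tau(x,y)>0$ and $p_k=p_k(x,y)$, then every $v\in Q$ satisfies $p_k\le v\le p_{k+1}$ for some $k\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(N1) With $f=t(x,y)$ we have $\tau(y,x)=\tau^+(f^{-1})=-\tau^-(f)=-\tau(x,y)$; taking $y=x$ gives $\tau(x,x)=0$. By \eqref{eq:powers}, $M_k(T)=k$.

(N2) The first claim is \eqref{eq:mono}. The second follows from it and (T2), the third from $\tau(x,x)\le\tau(x,y)$. If $x\ge y$, then $\tau(x,y)=-\tau(y,x)\le0$, which gives the last claim.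

(N3) For $k>j$, use (T6) and the second part of \eqref{eq:mono}. The cases $k\le j$ follow from (N1).

(N4) Let $f=t(x,y)$ and $g=R_wfR_w$, which equals $t(x*w,y*w)$ by (T3). We first see how conjugation by $R_w$ acts on the unit. Put $s=t(o,w)$ and choose $c$ with $T^{-c}\le s\le T^c$. We have $R_w=sR_o$, also $R_w=R_w^{-1}=R_os^{-1}$, and $R_oTR_o=R_oR_{a_n}=T^{-1}$. Hence $R_wT^mR_w=sT^{-m}s^{-1}$, and
\[
T^{-m-2c}\le R_wT^mR_w\le T^{-m+2c}\qquad(m\in\mathbb Z).
\]
Conjugating $T^{m_k(f)}\le f^k\le T^{M_k(f)}$ by $R_w$ reverses the inequalities by (P4), so
\[
T^{-M_k(f)-2c}\le g^k\le T^{-m_k(f)+2c}.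
\]
Thus $m_k(g)\ge-M_k(f)-2c$ and $M_k(g)\le-m_k(f)+2c$. Dividing by $k$ and letting $k\to\infty$ gives $-\tau(x,y)\le\tau(x*w,y*w)\le-\tau(x,y)$.

(N5) Let $f=t(x,y)$ and choose $N$ with $T^{-N}\le t(x,v)\le T^N$. Since $m_k(f)/k\to\tau(x,y)>0$, there is $k\ge1$ with $T^N\le f^k$, and then $f^{-k}\le T^{-N}$. By (T6) this gives $t(x,p_{-k})\le t(x,v)\le t(x,p_k)$, so $p_{-k}\le v\le p_k$ by (T2). Since $x<y$, the progression is increasing, and $v$ lies between two consecutive terms.
\end{proof}

\begin{example}\label{ex:tau}
In model (D) the generators are $0<1<\sqrt2<1+\sqrt2$, and $t(x,y)^k\le T^m$ means $k(y-x)\le m(1+\sqrt2)$; so $\tau(x,y)=(y-x)/(1+\sqrt2)$. In model (L) the generators are $(0,0)<(0,1)<(1,0)<(1,1)$. If $y-x=(d_1,d_2)$, then $t(x,y)^k\le T^m$ means $(kd_1,kd_2)\le(m,m)$, which holds for $m=kd_1+1$ and fails for $m<kd_1$; so $\tau(x,y)=d_1$.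
\end{example}

\subsection*{Infinitesimally close points}

Write $x\approx y$ if $\tau(x,y)=0$. We do not know that $\tau(x,z)=\tau(x,y)+\tau(y,z)$, because $\tau^+$ is not known to be additive on products, so even transitivity of $\approx$ needs an argument. The device, used again below, is to move two adjacent intervals to a common base point with (T4), where they become comparable. A subset $C$ of $Q$ is \emph{convex} if $x\le y\le z$ and $x,z\in C$ imply $y\in C$.

\begin{lemma}\label{lem:equiv}
The relation $\approx$ is an equivalence relation with convex classes, and $x\approx y$ if and only if $x*w\approx y*w$, for every $w\in Q$.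
\end{lemma}

\begin{proof}
Reflexivity and symmetry follow from (N1), and invariance from (N4). We prove two facts.

\emph{(A) If $x\le y\le z$ and $x\approx z$, then $x\approx y$ and $y\approx z$.} By (N2), both $\tau(x,y)$ and $\tau(y,z)$ lie between $0$ and $\tau(x,z)=0$.

\emph{(B) If $x<y<z$, $x\approx y$ and $y\approx z$, then $x\approx z$.} Let $v=\max(z,x*y)$. By (T4), $\tau(y,x*y)=\tau(x,y)=0$, and $\tau(y,z)=0$, so $\tau(y,v)=0$. By (T1), (T4), (T2) and (P2),
\[
t(x,z)=t(y,z)\,t(x,y)=t(y,z)\,t(y,x*y)\le t(y,v)^2 ,
\]
so $0\le\tau(x,z)\le2\tau(y,v)=0$ by (N2).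

Now let $x\approx y$ and $y\approx z$; by symmetry in $x$ and $z$ we may assume $x\le z$. If $y\le x$, apply (A) to $y\le x\le z$. If $y\ge z$, apply (A) to $x\le z\le y$. Otherwise $x<y<z$, and (B) applies. In each case $x\approx z$. Convexity of the classes is (A).
\end{proof}

\section{The homomorphism}\label{sec:hom}

For $b\in Q$ let $V_b=\{\tau(b,x):x\in Q\}$ be the set of lengths measured from $b$. By (N4) and (ii), $V_{b*w}=-V_b$ for all $w$. Taking $w=b$ gives $V_b=-V_b$, and therefore $V_{b*w}=V_b$ for all $w$. Moreover $V_b\neq\{0\}$: otherwise $o\approx b\approx a_n$, so $o\approx a_n$ by Lemma~\ref{lem:equiv}, against $\tau(o,a_n)=1$. Hence $V_b$ contains a positive number, and we may define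
\[
\delta_b=\inf\{\lambda\in V_b:\lambda>0\}\ge0,\qquad\text{with}\quad \delta_{b*w}=\delta_b\ \text{ for all }w.
\]
By Example~\ref{ex:tau}, $\delta_b=0$ in model (D) and $\delta_b=1$ in model (L). Theorem~\ref{thm:real} follows from the next two propositions.

\subsection*{The dense case}

\begin{proposition}\label{prop:dense}
If $\delta_b=0$ for some $b\in Q$, then $\varphi(x)=\tau(b,x)$ is a non-constant homomorphism $Q\to\mathrm{Core}(\mathbb R)$.
\end{proposition}

\begin{proof}
We measure $x$, $y$ and $x*y$ with a ruler based at $b$; the error is a bounded number of steps, and the steps can be taken arbitrarily short. Let $w\in Q$ satisfy $\lambda:=\tau(b,w)>0$, and put $\varepsilon=t(b,w)$ and $p_k=p_k(b,w)$. By (T6) and (N3), $t(b,p_k)=\varepsilon^k$ and $\varphi(p_k)=k\lambda$. Let $x,y\in Q$. By (N5) and (T2) there are integers $i,j$ with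
\[
\varepsilon^i\le t(b,x)\le\varepsilon^{i+1},\qquad \varepsilon^j\le t(b,y)\le\varepsilon^{j+1}.
\]
By (T5), (P2) and (P3),
\[
\varepsilon^{2j-i-1}\le t(b,x*y)\le\varepsilon^{2j-i+2}.
\]
All terms in these inequalities are translations based at $b$, so (N2) gives
\begin{gather*}
i\lambda\le\varphi(x)\le(i+1)\lambda,\qquad j\lambda\le\varphi(y)\le(j+1)\lambda,\\
(2j-i-1)\lambda\le\varphi(x*y)\le(2j-i+2)\lambda .
\end{gather*}
Hence $\varphi(x*y)-2\varphi(y)+\varphi(x)$ is at most $(2j-i+2)\lambda-2j\lambda+(i+1)\lambda=3\lambda$ and at least $(2j-i-1)\lambda-2(j+1)\lambda+i\lambda=-3\lambda$. Since $\delta_b=0$, the number $\lambda$ can be taken arbitrarily small, so $\varphi(x*y)=2\varphi(y)-\varphi(x)$. Finally $\varphi(b)=0$ and $\varphi(w)>0$.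
\end{proof}

\subsection*{The discrete case}

When every $\delta_b$ is positive, the estimate above leaves an error that does not tend to zero. Instead we look for a ruler so fine that, up to $\approx$, nothing falls between its marks, and then argue as in Example~\ref{ex:two}.

\begin{proposition}\label{prop:discrete}
If $\delta_b>0$ for all $b\in Q$, then there is a surjective homomorphism $Q\to\mathrm{Core}(\mathbb Z)$.
\end{proposition}

\begin{proof}
\emph{A uniform lower bound.} The set of $b\in Q$ with $\delta_b\in\{\delta_{a_1},\dots,\delta_{a_n}\}$ contains the generators and is closed under $*$, because $\delta_{b*w}=\delta_b$. So it is $Q$. This is the second use of finite generation: it gives $\delta:=\min_i\delta_{a_i}>0$ with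
\begin{equation}\label{eq:delta}
\tau(u,v)>0\ \Longrightarrow\ \tau(u,v)\ge\delta\qquad\text{for all }u,v\in Q .
\end{equation}
Let $e$ be a generator with $\delta_e=\delta$, and choose $e'\in Q$ with $0<\tau(e,e')<2\delta$. Then $e<e'$ by (N2).

\emph{Claim: if $e<v<e'$, then $v\approx e$ or $v\approx e'$.} If $\tau$ were additive, this would follow at once from \eqref{eq:delta}. In place of additivity we show that $t(e,e')$ dominates the square of one of the translations $t(e,v)$, $t(v,e')$. Suppose $v\not\approx e'$, so that $\tau(v,e')\ge\delta$ by (N2) and \eqref{eq:delta}. Reflect $e'$ in $v$: let $y=e'*v$, so $y*v=e'$. By (T4), $t(y,v)=t(v,e')$, and by (T1),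
\[
t(y,e')=t(v,e')\,t(y,v)=t(v,e')^2 .
\]
Hence $\tau(y,e')=2\tau(v,e')\ge2\delta$ by (N2). If $y\ge e$, then (N2) gives $\tau(y,e')\le\tau(e,e')<2\delta$, a contradiction. So $y<e$, and (T2) gives $t(e,v)\le t(y,v)=t(v,e')$. Therefore
\[
t(e,e')=t(v,e')\,t(e,v)\ge t(e,v)^2 ,
\]
so $2\tau(e,v)\le\tau(e,e')<2\delta$. Thus $0\le\tau(e,v)<\delta$, and \eqref{eq:delta} gives $v\approx e$. The claim is proved.

\emph{The quotient is $\mathbb Z$.} Let $p_k=p_k(e,e')$, an increasing sequence, and let $I_k=\{v:p_k\le v\le p_{k+1}\}$. The reflection $R_{p_k}$ reverses the order, fixes $p_k$ and exchanges $p_{k-1}$ with $p_{k+1}$, so it exchanges $I_{k-1}$ with $I_k$. It also preserves $\approx$. The claim says that every point of $I_0$ is equivalent to an endpoint of $I_0$, and induction in both directions gives the same for every $I_k$. The $I_k$ cover $Q$ by (N5), and the $p_k$ are pairwise inequivalent by (N3). So every $v\in Q$ is equivalent to exactly one $p_k$; put $\kappa(v)=k$. The map $\kappa\colon Q\to\mathbb Z$ is surjective, and its fibers $C_k$ are the classes of $\approx$.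

If $j<k$, then every element of $C_j$ is smaller than every element of $C_k$. Indeed, suppose $u\in C_k$, $v\in C_j$ and $u\le v$. If $p_j\le u$, then $p_j\le u\le v$ puts $u$ in $C_j$; if $u<p_j$, then $u<p_j<p_k$ puts $p_j$ in $C_k$. Both contradict $C_j\cap C_k=\emptyset$.

\emph{The homomorphism.} Let $w\in Q$. The bijection $R_w$ permutes the classes, so $R_w(C_k)=C_{\rho(k)}$ for a bijection $\rho$ of $\mathbb Z$, and $\rho$ is decreasing because $R_w$ reverses the order. No integer lies strictly between $\rho(k+1)$ and $\rho(k)$, since its preimage under $\rho$ would lie strictly between $k$ and $k+1$. So $\rho(k+1)=\rho(k)-1$ and $\rho(k)=c-k$ for a constant $c$. As $R_w(w)=w$, the map $\rho$ fixes $\kappa(w)$, so $c=2\kappa(w)$. Thus $\kappa(u*w)=2\kappa(w)-\kappa(u)$ for all $u,w\in Q$.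
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
If some $\delta_b$ vanishes, apply Proposition~\ref{prop:dense}. Otherwise apply Proposition~\ref{prop:discrete} and compose with the inclusion $\mathrm{Core}(\mathbb Z)\subset\mathrm{Core}(\mathbb R)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:integer}]
Let $P\subset Q$ be a subquandle with more than one element, generated by $a_1,\dots,a_n$. It is left-orderable, so Theorem~\ref{thm:real} gives a non-constant homomorphism $\varphi\colon P\to\mathrm{Core}(\mathbb R)$. Let $B\subset\mathbb R$ be the additive subgroup generated by $\varphi(a_1),\dots,\varphi(a_n)$. Since $B$ is closed under $(x,y)\mapsto2y-x$, the set $\varphi^{-1}(B)$ is closed under $*$; it contains the generators, so $\varphi(P)\subset B$. The group $B$ is finitely generated and torsion-free, so $B\cong\mathbb Z^r$. Each coordinate $B\to\mathbb Z$ is a group homomorphism, hence a homomorphism $\mathrm{Core}(B)\to\mathrm{Core}(\mathbb Z)$, and since $\varphi$ is not constant, some coordinate of $\varphi$ is not constant.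
\end{proof}

\section{Links of nonzero determinant}\label{sec:links}

\subsection*{Colorings and the determinant}

Choose a diagram of $L$ in which every component passes under at least once; adding a kink to a component achieves this. Then every arc has two ends and every crossing absorbs two ends, so the diagram has $n$ arcs and $n$ crossings for some $n\ge1$. Let $C$ be the $n\times n$ integer matrix with rows indexed by crossings and columns by arcs, whose row at a crossing with over-arc $y$ and under-arcs $x,z$ holds the coefficients of the linear form $2y-x-z$. We use the standard fact that \emph{every $(n-1)\times(n-1)$ minor of $C$ has absolute value $\det(L)$}, where the empty minor, for $n=1$, is $1$. For the trefoil of Example~\ref{ex:trefoil} the rows are $(-1,2,-1)$, $(-1,-1,2)$, $(2,-1,-1)$, and the upper left minor is $3$.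

\begin{lemma}\label{lem:field}
Let $F$ be a field. There is a non-constant homomorphism $IQ(L)\to\mathrm{Core}(F)$ if and only if $\det(L)=0$ in $F$.
\end{lemma}

\begin{proof}
Homomorphisms $IQ(L)\to\mathrm{Core}(F)$ correspond to colorings, that is, to vectors $v\in F^n$ with $Cv=0$. The constant vectors form a line in the kernel, because each row of $C$ sums to zero. A homomorphism is constant if and only if its vector is: if all arcs go to $\alpha$, then the preimage of $\alpha$ is closed under $*$ and contains the generators. So a non-constant homomorphism exists if and only if the kernel of $C$ over $F$ has dimension at least $2$, that is, the rank is at most $n-2$, that is, all $(n-1)\times(n-1)$ minors vanish in $F$.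
\end{proof}

\begin{proposition}\label{prop:star}
If $\det(L)\neq0$ and $IQ(L)$ has more than one element, then $IQ(L)$ is not left-orderable.
\end{proposition}

\begin{proof}
The quandle $IQ(L)$ is generated by finitely many arcs. If it were left-orderable, Theorem~\ref{thm:real} would give a non-constant homomorphism to $\mathrm{Core}(\mathbb R)$, and Lemma~\ref{lem:field} with $F=\mathbb R$ would give $\det(L)=0$.
\end{proof}

It remains to show that $IQ(L)$ has more than one element. If $\det(L)\ge2$, this follows from Lemma~\ref{lem:field} with $F=\mathbb F_p$ for a prime $p$ dividing $\det(L)$. For quasi-alternating links nothing more is needed.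

\begin{proof}[Proof of Theorem~\ref{thm:qa}]
Let $\mathcal Q_1=\{L\in\mathcal Q:\det(L)\ge1\}$. It contains the unknot. If $L$ has a crossing $c$ as in (2) with $L^c_0,L^c_\infty\in\mathcal Q_1$, then $L\in\mathcal Q$ and $\det(L)\ge1+1$, so $L\in\mathcal Q_1$. By minimality $\mathcal Q_1=\mathcal Q$. Now let $\mathcal Q_2$ consist of the unknot and all $L\in\mathcal Q$ with $\det(L)\ge2$. If $L$ has a crossing $c$ as in (2) with $L^c_0,L^c_\infty\in\mathcal Q_2\subset\mathcal Q_1$, then again $L\in\mathcal Q$ and $\det(L)\ge2$, so $L\in\mathcal Q_2$. By minimality $\mathcal Q_2=\mathcal Q$. Hence a quasi-alternating link $L$ other than the unknot has $\det(L)\ge2$. Then $IQ(L)$ has more than one element, and Proposition~\ref{prop:star} applies.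
\end{proof}

\subsection*{The involutory quandle detects the unknot}

If $\det(L)=1$, Lemma~\ref{lem:field} provides no non-constant coloring over any field, and we color by a non-abelian group instead. We recall the facts needed, for a knot $K$ with meridian $\mu$ and $\pi=\pi_1(S^3\setminus K)$.

The \emph{Wirtinger presentation} of $\pi$, read from an oriented diagram, has one generator for each arc, each conjugate to $\mu$, and one relation $z=y^{-1}xy$ or $z=yxy^{-1}$ at each crossing with over-arc $y$ and under-arcs $x,z$. Sending every generator to $1$ defines a surjection $\pi\to\mathbb Z/2$; let $\pi^+$ be its kernel. The \emph{double branched cover} $\Sigma(K)$ is the closed $3$-manifold obtained from the double cover of $S^3\setminus K$ with group $\pi^+$ by filling in a circle $\widetilde K$ over $K$. The covering involution extends to $\Sigma(K)$ with fixed set $\widetilde K$, and the quotient of the pair $(\Sigma(K),\widetilde K)$ is $(S^3,K)$. Let $\Gamma=\pi/\langle\langle\mu^2\rangle\rangle$. It is standard that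
\begin{equation}\label{eq:sigma}
\pi_1(\Sigma(K))\cong\ker(\Gamma\to\mathbb Z/2):
\end{equation}
filling in $\widetilde K$ kills its meridian, which is $\mu^2\in\pi^+$, and the normal closures of $\mu^2$ in $\pi^+$ and in $\pi=\pi^+\cup\pi^+\mu$ agree because $\mu$ commutes with $\mu^2$.

\begin{proposition}\label{prop:unknot}
If $IQ(L)$ has one element, then $L$ is the unknot.
\end{proposition}

\begin{proof}
At a crossing the two under-arcs belong to the same component, so sending each arc to its component is a coloring by the trivial quandle on the set of components. The resulting homomorphism is onto, so $L$ has one component; write $K=L$.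

Let $P\subset\Gamma$ be the conjugacy class of $\mu$, with $x*y=y^{-1}xy$. Every $y\in P$ satisfies $y^2=1$, so $P$ is an involutory quandle, and both forms of the Wirtinger relation read $z=x*y$ in $\Gamma$. Hence sending arcs to Wirtinger generators defines a homomorphism $IQ(K)\to P$. Since $IQ(K)$ has one element, all Wirtinger generators have the same image in $\Gamma$. So $\Gamma$ is generated by one element of square $1$; as it surjects onto $\mathbb Z/2$, we get $\Gamma\cong\mathbb Z/2$. By \eqref{eq:sigma}, $\Sigma(K)$ is simply connected, so $\Sigma(K)\cong S^3$ by Perelman's theorem that a closed simply connected $3$-manifold is the $3$-sphere. The covering involution is now an involution of $S^3$ whose fixed set is the circle $\widetilde K$, and by Waldhausen's theorem \cite{Wald} it is conjugate to a rotation. For the rotation $(z,w)\mapsto(z,-w)$ of $S^3\subset\mathbb C^2$, the quotient map is $(z,w)\mapsto(z,w^2)$ rescaled to norm one, and it carries the axis $w=0$ to the great circle $w=0$. So $K$ is the unknot.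
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:det}]
Since $L$ is not the unknot, $IQ(L)$ has more than one element by Proposition~\ref{prop:unknot}. Apply Proposition~\ref{prop:star}.
\end{proof}

\section{Links of determinant zero}\label{sec:zero}

\subsection*{Unlinks}

The $n$-component unlink has a diagram with $n$ arcs and no crossings, so its involutory quandle is the free involutory quandle on $n$ generators: every map from the generators to an involutory quandle extends uniquely to a homomorphism. To order it we need a concrete model. Let
\[
W=\langle a_1,\dots,a_n\mid a_1^2=\dots=a_n^2=1\rangle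
\]
be the free product of $n$ copies of $\mathbb Z/2$. By the normal form theorem for free products, every element of $W$ is represented by exactly one \emph{reduced} word in the $a_i$, one with no two equal adjacent letters. Let $Q_n\subset W$ be the set of conjugates of the $a_i$, with $x*y=yxy$. Each $y\in Q_n$ satisfies $y^2=1$, so $x*y=y^{-1}xy$ and $Q_n$ is an involutory quandle.

\begin{lemma}\label{lem:free}
$Q_n$ is the free involutory quandle on $a_1,\dots,a_n$.
\end{lemma}

\begin{proof}
We need two facts about $W$. First, the $a_i$ are pairwise non-conjugate, since they have distinct images in the abelianization $(\mathbb Z/2)^n$. Second, the centralizer of $a_i$ is $\{1,a_i\}$. Indeed, let $g$ commute with $a_i$. Removing an initial and a final letter $a_i$ from its reduced word, when present, gives an element $g'$ that still commutes with $a_i$ and whose reduced word neither begins nor ends with $a_i$. If $g'\neq1$, then $a_ig'$ and $g'a_i$ are reduced words with different first letters, a contradiction. So $g'=1$ and $g\in\{1,a_i\}$.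

The $a_i$ generate $Q_n$: if $w=s_1\cdots s_k$ with letters $s_l$, then $w^{-1}a_iw=(\cdots(a_i*s_1)*\cdots)*s_k$. This gives uniqueness of extensions. For existence, let $b_1,\dots,b_n$ be elements of an involutory quandle $P$. Since $R_{b_i}^2=1$, the group $W$ acts on $P$ on the right, by automorphisms, with $a_i$ acting as $R_{b_i}$. Define $\beta\colon Q_n\to P$ by $\beta(w^{-1}a_iw)=b_i\cdot w$. If $w^{-1}a_iw=w'^{-1}a_jw'$, then $i=j$ and $w'w^{-1}\in\{1,a_i\}$; since $b_i\cdot a_i=b_i*b_i=b_i$, we get $b_i\cdot w'=b_i\cdot w$. So $\beta$ is well defined, and $\beta(a_i)=b_i$. Let $x=v^{-1}a_iv$ and $y=w^{-1}a_jw$. For $p\in P$,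
\[
p*\beta(y)=p*(b_j\cdot w)=\bigl((p\cdot w^{-1})*b_j\bigr)\cdot w=p\cdot(w^{-1}a_jw)=p\cdot y ,
\]
because $w$ acts by an automorphism. Since $x*y=(vy)^{-1}a_i(vy)$, we get $\beta(x*y)=(b_i\cdot v)\cdot y=\beta(x)*\beta(y)$.
\end{proof}

To order $Q_n$ we run Section~\ref{sec:translations} backward: we send $x$ to a product of two involutions with a fixed base point, and find the order in the group where these products live. A group is \emph{bi-orderable} if it has a strict total order invariant under left and right multiplication. Free groups are bi-orderable (Magnus; see \cite{CR}).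

\begin{proof}[Proof of Theorem~\ref{thm:zero}(a)]
Let $W^+$ be the kernel of the homomorphism $W\to\mathbb Z/2$ sending every $a_i$ to $1$. It is free of rank $n-1$. To see this, let $F$ be free on $g_2,\dots,g_n$ and let $H=F\rtimes\langle\sigma\rangle$, where $\sigma^2=1$ and $\sigma g_i\sigma=g_i^{-1}$. The assignments $a_1\mapsto\sigma$, $a_i\mapsto g_i\sigma$ and $\sigma\mapsto a_1$, $g_i\mapsto a_ia_1$ respect the relations, since $(g_i\sigma)^2=g_ig_i^{-1}=1$ and $a_1(a_ia_1)a_1=(a_ia_1)^{-1}$, and they are mutually inverse. The isomorphism $W\cong H$ carries $W^+$ onto $F$.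

Fix a bi-order on $W^+$. The map $\psi\colon Q_n\to W^+$, $\psi(x)=xa_1$, is injective, and
\[
\psi(y)\,\psi(x)^{-1}\psi(y)=ya_1\cdot a_1x\cdot ya_1=yxya_1=\psi(x*y).
\]
Declare $y<z$ if $\psi(y)<\psi(z)$. In a bi-ordered group, $g<h$ implies $gk^{-1}g<hk^{-1}g<hk^{-1}h$. With $g=\psi(y)$, $h=\psi(z)$ and $k=\psi(x)$ this says that $y<z$ implies $x*y<x*z$. So $Q_n$ is left-orderable, and by Lemma~\ref{lem:free} it is the involutory quandle of the unlink. For $n\ge2$ the unlink is not the unknot, and it has determinant $0$ by Lemma~\ref{lem:field}, because $a_1\mapsto0$, $a_i\mapsto1$ $(i\ge2)$ extends to a non-constant homomorphism $Q_n\to\mathrm{Core}(\mathbb R)$.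
\end{proof}

\subsection*{Split unions}

\begin{proof}[Proof of Theorem~\ref{thm:zero}(b)]
Take a split diagram $D'\sqcup D''$ of $L'\sqcup L''$, where $D'$ and $D''$ are disjoint diagrams of $L'$ and $L''$. The inclusion of arcs induces a homomorphism $\iota\colon IQ(L')\to IQ(L'\sqcup L'')$. Fix $c\in IQ(L')$. Sending the arcs of $D'$ to themselves and all arcs of $D''$ to $c$ is a coloring of $D'\sqcup D''$ by $IQ(L')$, since each relation of $D''$ becomes $c*c=c$; let $r\colon IQ(L'\sqcup L'')\to IQ(L')$ be the induced homomorphism. The composite $r\iota$ fixes the generators, so it is the identity and $\iota$ is injective. A left-order on $IQ(L'\sqcup L'')$ would therefore restrict to a left-order on $IQ(L')$, which does not exist by Theorem~\ref{thm:det}. Finally, the coloring by $\mathrm{Core}(\mathbb R)$ equal to $0$ on $D'$ and $1$ on $D''$ gives a non-constant homomorphism, so $\det(L'\sqcup L'')=0$ by Lemma~\ref{lem:field}.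
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Hamid Abchir and Mohammed Sabak, \emph{On left-orderability of involutory quandles of links}, arXiv:2310.05735 (2023).

\bibitem{CR}
Clay and Rolfsen, \emph{Ordered Groups and Topology}.

\bibitem{Wald}
Waldhausen, \emph{\"Uber Involutionen der 3-Sph\"are}, Topology 8 (1969).

\end{thebibliography}
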